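\title{Graded identities with involution of finitely generated PI-algebras}

\begin{abstract}
Let $F$ be a field of characteristic zero and $G$ a finite abelian group. We prove that every finitely generated $G$-graded associative PI-algebra over $F$ with a graded involution has the same graded $*$-identities as a finite-dimensional $G$-graded $F$-algebra with a graded involution. This confirms a conjecture posed by Sviridova. We replace the grading and the involution by the action of a finite group $\Gamma$ by automorphisms and anti-automorphisms. The main step shows that, over an algebraically closed field, a T-ideal that contains the identities of a finite-dimensional $\Gamma$-algebra is itself the ideal of identities of a finite-dimensional $\Gamma$-algebra; it is proved by induction on the dimension of the semisimple part and the nilpotency index of the radical.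
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Graded $*$-identities and the conjecture}

All algebras in this paper are associative and need not have a unit; free algebras have no constant terms. Let $F$ be a field of characteristic zero and $G$ a finite abelian group, written multiplicatively. A \emph{$G$-grading} of an $F$-algebra $A$ is a decomposition $A=\bigoplus_{g\in G}A_g$ into subspaces with $A_gA_h\subseteq A_{gh}$. An \emph{involution} of $A$ is an $F$-linear map $a\mapsto a^*$ with $(ab)^*=b^*a^*$ and $(a^*)^*=a$; it is \emph{graded} if $(A_g)^*=A_g$ for all $g$. This condition is the reason to take $G$ abelian: if $a\in A_g$, $b\in A_h$ and $ab\ne0$, then $(ab)^*=b^*a^*$ is a nonzero element of both $A_{gh}$ and $A_{hg}$.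

Let $F\langle X^{G,*}\rangle$ be the free algebra on the variables $x_{i,g}$ and $x_{i,g}^*$ ($i\in\mathbb N$, $g\in G$). It is graded by giving $x_{i,g}$ and $x_{i,g}^*$ the degree $g$, and it has the graded involution that reverses monomials and exchanges $x_{i,g}$ with $x_{i,g}^*$. A polynomial $f\in F\langle X^{G,*}\rangle$ is a \emph{graded $*$-identity} of $A$ if it vanishes under every substitution $x_{i,g}\mapsto a_{i,g}\in A_g$, $x_{i,g}^*\mapsto a_{i,g}^*$. These polynomials form an ideal $\operatorname{Id}^{gi}(A)$. It is a \emph{$gi$T-ideal}: a graded, $*$-invariant ideal that is stable under all graded endomorphisms commuting with $*$. Conversely, a $gi$T-ideal $T$ equals $\operatorname{Id}^{gi}(F\langle X^{G,*}\rangle/T)$, because substitutions in the quotient lift to endomorphisms.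

The ideal $\operatorname{Id}^{gi}(A)$ records the laws that homogeneous elements and their images under $*$ obey. It refines the ordinary identities: a polynomial $f$ in the free algebra $F\langle X\rangle$ on $X=\{x_1,x_2,\dots\}$ vanishes on $A$ if and only if $f(\sum_gx_{1,g},\sum_gx_{2,g},\dots)$ lies in $\operatorname{Id}^{gi}(A)$. The algebra $A$ is a \emph{PI-algebra} if some nonzero $f\in F\langle X\rangle$ vanishes on it. We ask when $\operatorname{Id}^{gi}(A)$ can be computed in a finite-dimensional model.

\begin{example}\label{ex:poly}
Let $G=\{1,g\}$ and $A=F[t]$, with $A_1$ the even and $A_g$ the odd polynomials and $p(t)^*=p(-t)$. Let $C=F\times F$ with $C_1=F(1,1)$, $C_g=F(1,-1)$ and $(a,b)^*=(b,a)$. For each $c\ne0$ in $F$ the map $p\mapsto(p(c),p(-c))$ is a surjective graded homomorphism $A\to C$ that commutes with $*$, and these maps have no common kernel. So $C$ is a quotient of $A$ and $A$ embeds in a product of copies of $C$, whence $\operatorname{Id}^{gi}(A)=\operatorname{Id}^{gi}(C)$. If we give $A$ the trivial involution instead, the ordinary identities do not change, but the identity $x_{1,g}+x_{1,g}^*$ is replaced by $x_{1,g}-x_{1,g}^*$.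
\end{example}

An algebra of dimension less than $n$ satisfies the standard polynomial $s_n=\sum_{\rho\in S_n}\operatorname{sgn}(\rho)\,x_{\rho(1)}\cdots x_{\rho(n)}$, since an alternating multilinear function of $n$ arguments vanishes on such a space. Hence an algebra with a finite-dimensional model is a PI-algebra. A nonzero graded $*$-identity is not a substitute for this condition: the free algebra $F\langle X\rangle$, concentrated in degree $1$ and with the involution that reverses words, satisfies $x_{1,g}$ for $g\ne1$. The PI condition alone is not sufficient either.

\begin{example}\label{ex:grass}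
Let $A$ be the Grassmann algebra on $e_1,e_2,\dots$, with $e_ie_j=-e_je_i$, the trivial grading, and the involution determined by $e_i^*=e_i$. Commutators in $A$ are even, hence central, so $A$ satisfies $[[x_1,x_2],x_3]$. But $s_n(e_1,\dots,e_n)=n!\,e_1\cdots e_n\ne0$ for all $n$, so no finite-dimensional algebra has the same identities as $A$.
\end{example}

This algebra is not finitely generated. For ordinary identities, finite generation is enough: by Kemer's theorem \cite{Kemer}, a finitely generated PI-algebra over $F$ has the same ordinary identities as a finite-dimensional algebra. A grading by a finite group and an involution add only finitely many linear operators, so one expects the same answer for graded $*$-identities, although Example~\ref{ex:poly} shows that the ordinary identities do not determine them. This is the conjecture posed in \cite{Sviridova}: for every field $F$ of characteristic zero and every finite abelian group $G$, a proper $gi$T-ideal of graded $*$-identities of a finitely generated $G$-graded PI-algebra with graded involution over $F$ is the ideal of graded $*$-identities of some $G$-graded algebra with graded involution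 that is finite-dimensional over $F$. The statement is known for $G=\mathbb Z/q\mathbb Z$ with $q$ prime or $q=4$. We prove it in general, without using these cases.

\begin{theorem}\label{thm:main}
Let $F$ be a field of characteristic zero, $G$ a finite abelian group, and $A$ a finitely generated $G$-graded PI-algebra over $F$ with graded involution. Then there is a finite-dimensional $G$-graded $F$-algebra $C$ with graded involution such that $\operatorname{Id}^{gi}(C)=\operatorname{Id}^{gi}(A)$. If $A\ne0$ is unital, then $C$ can be chosen unital.
\end{theorem}

The ideal $\operatorname{Id}^{gi}(A)$ is proper exactly when $A\ne0$, and $A=0$ corresponds to $C=0$. Nothing changes if one prefers a free algebra with $1$: an identity of a unital algebra $A\neq0$ has zero constant term (substitute $0$ for all variables), and in a non-unital algebra constants cannot be evaluated.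

\subsection{Groups acting by automorphisms and anti-automorphisms}

Over an algebraically closed field $k$ of characteristic zero, a $G$-grading is the same as an action of the character group $\widehat G$ by automorphisms, and an involution is graded when it commutes with this action (Section~\ref{sec:dual}). The two structures then merge into an action of the finite group $\widehat G\times\{1,*\}$, and the proof uses nothing else about them. We therefore work in the following setting.

Let $\Gamma$ be a finite group, $\chi\colon\Gamma\to\{\pm1\}$ a homomorphism, and $K$ a field of characteristic zero. A \emph{$\Gamma$-algebra} over $K$ is a $K$-algebra with a linear action of $\Gamma$ such that $\gamma(ab)=\gamma(a)\gamma(b)$ if $\chi(\gamma)=1$ and $\gamma(ab)=\gamma(b)\gamma(a)$ if $\chi(\gamma)=-1$. A \emph{$\Gamma$-homomorphism} is an algebra homomorphism that commutes with $\Gamma$. For an infinite set $X$, the \emph{free $\Gamma$-algebra} $K\langle X;\Gamma\rangle$ is the free algebra on symbols $x^\gamma$ ($x\in X$, $\gamma\in\Gamma$), with $x^1=x$ and with the action $\gamma'(x^\gamma)=x^{\gamma'\gamma}$ extended multiplicatively or anti-multiplicatively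 according to $\chi(\gamma')$. Every map $x\mapsto a_x$ from $X$ to a $\Gamma$-algebra $A$ extends uniquely to a $\Gamma$-homomorphism, with $x^\gamma\mapsto\gamma(a_x)$; we call it an \emph{evaluation}, and a \emph{substitution} if $A$ is the free $\Gamma$-algebra itself. The intersection $\operatorname{Id}(A)$ of the kernels of all evaluations in $A$ is the \emph{ideal of identities} of $A$. It is a \emph{T-ideal}: a $\Gamma$-invariant two-sided ideal that is stable under all substitutions. A polynomial is \emph{ordinary} if it involves only the symbols $x=x^1$. The core of the paper is the following theorem.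

\begin{theorem}\label{thm:contain}
Let $k$ be an algebraically closed field of characteristic zero. If a T-ideal $T\subseteq k\langle X;\Gamma\rangle$ contains $\operatorname{Id}(B)$ for some finite-dimensional $\Gamma$-algebra $B$, then $T=\operatorname{Id}(C)$ for some finite-dimensional $\Gamma$-algebra $C$ over $k$.
\end{theorem}

Together with Kemer's theorem it gives a description of the ideals of identities of finite-dimensional $\Gamma$-algebras over any field of characteristic zero.

\begin{theorem}\label{thm:equiv}
Let $F$ be a field of characteristic zero. For a T-ideal $T$ of $F\langle X;\Gamma\rangle$ the following are equivalent: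
\begin{enumerate}
\item[(1)] $T=\operatorname{Id}(A)$ for a finitely generated $\Gamma$-algebra $A$ that is a PI-algebra;
\item[(2)] $T=\operatorname{Id}(C)$ for a $\Gamma$-algebra $C$ that is finite-dimensional over $F$;
\item[(3)] $T$ contains all ordinary identities of some finite-dimensional ordinary $F$-algebra $E$;
\item[(4)] for some $n$, $T$ contains every ordinary multilinear polynomial that is alternating in $n$ of its variables.
\end{enumerate}
The same holds for $gi$T-ideals of $F\langle X^{G,*}\rangle$, with $G$ finite abelian, for $G$-graded algebras with graded involution in place of $\Gamma$-algebras, and with an ordinary polynomial $f$ read as $f(\sum_gx_{1,g},\sum_gx_{2,g},\dots)$.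
\end{theorem}

Theorem~\ref{thm:main}, apart from the unit, is the implication (1)$\Rightarrow$(2) of the graded form. Finite generation and the PI condition enter only through Kemer's theorem, which gives (1)$\Rightarrow$(3); the proof of Theorem~\ref{thm:contain} does not use Kemer's theorem. Section~\ref{sec:example} shows the method on triangular matrices and ends with the plan of the proof of Theorem~\ref{thm:contain}, which occupies Sections~\ref{sec:tools}--\ref{sec:induction}. Section~\ref{sec:final} deduces the other two theorems.

\section{The method for triangular $2\times2$ matrices}\label{sec:example}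

Let $\Gamma$ be trivial and let $B$ be the algebra of upper triangular $2\times2$ matrices over $k$. Then $B=S\oplus J$ with semisimple part $S=ke_{11}\oplus ke_{22}$ and radical $J=ke_{12}$, $J^2=0$. Let $T\supseteq\operatorname{Id}(B)$ be a T-ideal; we look for a finite-dimensional algebra with ideal of identities $T$.

\medskip\noindent\emph{Generic matrices.} Let $\Lambda=k[\xi_i,\zeta_i,\eta_i:i=1,2,3]$ and let $V$ be the $k$-algebra generated by the matrices $y_i=\xi_ie_{11}+\zeta_ie_{12}+\eta_ie_{22}$. A polynomial in three variables vanishes at $y_1,y_2,y_3$ if and only if it is an identity of $B$. Since $\dim B=3$, three variables suffice to recover $T$ (Lemma~\ref{lem:few}): if $\mathcal I\subseteq V$ is the image of the polynomials of $T$ in three variables, then $T=\operatorname{Id}(V/\mathcal I)$. The algebra $V/\mathcal I$ need not be finite-dimensional. However, an algebra that is a finitely generated module over a finitely generated commutative algebra has the identities of a finite-dimensional algebra (Proposition~\ref{prop:module}), and $V$ becomes such a module when we adjoin the coefficients of the characteristic polynomials of the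 $y_i$. Indeed, let $\Theta=k[\xi_i+\eta_i,\ \xi_i\eta_i]$. The ring $k[\xi_i,\eta_i]$ is finite over $\Theta$, the diagonal entries of elements of $V\Theta$ lie in it, and the corner entries lie in $\sum_ik[\xi_j,\eta_j]\zeta_i$. As $\Theta$ is Noetherian, $V\Theta$ is a finitely generated $\Theta$-module.

The difficulty is that $V\Theta/\mathcal I\Theta$ satisfies $T$ but may satisfy more: the map $V/\mathcal I\to V\Theta/\mathcal I\Theta$ is injective only if $\mathcal I\Theta\cap V=\mathcal I$. This holds if $\mathcal I$ is stable under $\Theta$, but nothing forces that. Even $V$ is not stable: the $(1,1)$ entry of an element of $V$ is a polynomial in the $\xi_i$ alone, while that of $(\xi_1+\eta_1)y_1$ is $\xi_1^2+\xi_1\eta_1$.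

\medskip\noindent\emph{Polynomials that absorb the coefficients.} Consider
\[
h(x_1,x_2;u_1,u_2,u_3)=x_1\,s_3(u_1,u_2,u_3)\,x_2-x_2\,s_3(u_1,u_2,u_3)\,x_1,
\]
which is alternating in $\{x_1,x_2\}$ and in $\{u_1,u_2,u_3\}$. Of the six products of $e_{11},e_{12},e_{22}$ only $e_{11}e_{12}e_{22}=e_{12}$ is nonzero, so on $B\otimes\Lambda$ we have $s_3(u_1,u_2,u_3)=\det(u)\,e_{12}$, where $\det(u)$ is the determinant of the coordinates. If $x_i$ has diagonal entries $a_i,c_i$, then
\[
h=\det(u)\,(a_1c_2-a_2c_1)\,e_{12}.
\]
So $h$ sees $x_1,x_2$ only through the determinant of their semisimple parts. For $a\in B\otimes\Lambda$ with diagonal entries $\alpha,\delta$ this gives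
\[
(\alpha+\delta)\,h=h(ax_1,x_2;u)+h(x_1,ax_2;u),\qquad \alpha\delta\,h=h(ax_1,ax_2;u).
\]
The right sides are consequences of $h$ with the same alternations. The shape of $h$ is irrelevant here: an alternating set of size $3=\dim S+1$ must use $e_{12}$, and then $J^2=0$ leaves no room for radical parts of $x_1,x_2$. Thus the values of the polynomials of $T$ with these alternations do span a $\Theta$-stable space.

\medskip\noindent\emph{The other polynomials are controlled by smaller algebras.} Let $M$ be the ideal of identities of the product of the three subalgebras $ke_{22}+ke_{12}$, $ke_{11}+ke_{12}$ and $S$. Each has a smaller semisimple part than $B$, or the same semisimple part and a radical of smaller nilpotency index. Let $f\in M\setminus\operatorname{Id}(B)$ be multilinear; an example is $y_1[y_2,y_3]y_4$, which is $e_{12}$ at $(e_{11},e_{11},e_{12},e_{22})$. A nonzero value of $f$ at matrix units uses $e_{12}$, because $f$ vanishes on $S$. Let $y$ be the variable with value $e_{12}$. Then $f|_{y\mapsto h}$ is a consequence of $f$ with the alternations of $h$, and it is not an identity of $B$, since $h(e_{11},e_{22};e_{11},e_{12},e_{22})=e_{12}$.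 So every polynomial in $M\setminus\operatorname{Id}(B)$ is detected by a polynomial that absorbs $\Theta$.

\medskip\noindent\emph{What the group changes.} Ordinary polynomials that are multilinear and alternating in two variables vanish on $k$, hence on $k\times k$. With the involution $(a,b)^*=(b,a)$ the algebra $k\times k$ has no proper nonzero invariant ideal, and $x_1x_2^*-x_2x_1^*$ takes the value $(a_1b_2-a_2b_1)(1,-1)$ at $x_i=(a_i,b_i)$. In general the building blocks of $S$ are the $\Gamma$-simple components, and Burnside's theorem provides such a determinant for each of them.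

\medskip\noindent\emph{Plan of the proof of Theorem~\ref{thm:contain}.} We argue by induction on the pair $(d,t)$, where $d=\dim S$ and $t$ is least with $J^{t+1}=0$. Let $\mathcal A$ be the space of polynomials that alternate in several sets of $d$ variables and in $t$ sets of $d+1$ variables. They absorb characteristic coefficients (Section~\ref{sec:absorb}). This yields two finite-dimensional algebras (Section~\ref{sec:generic}): $B'$, whose ideal of identities is generated by $\operatorname{Id}(B)$ and $T\cap\mathcal A$, and $D$, which satisfies $T$ and whose identities in $\mathcal A$ lie in $T$. Next, there is an ideal $M\supseteq\operatorname{Id}(B')$ of identities of smaller algebras such that each element of $M\setminus\operatorname{Id}(B')$ has a consequence in $\mathcal A\setminus\operatorname{Id}(B')$ (Section~\ref{sec:smaller}). The induction hypothesis applies to $T+M$, and $T=(T+M)\cap\operatorname{Id}(D)$ (Section~\ref{sec:induction}).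

\section{T-ideals and standard tools}\label{sec:tools}

\subsection{Linearization}

Let $K$ be a field of characteristic zero. For $Y\subseteq X$ we write $\mathcal F(Y)$ for the subalgebra of $K\langle X;\Gamma\rangle$ generated by the $y^\gamma$, $y\in Y$. A \emph{variable} is an element $x\in X$: renaming $x$ renames all $x^\gamma$ together, and the degree in $x$ counts all $x^\gamma$ together. A polynomial is \emph{multilinear in a set} $\Sigma$ of variables if each of its monomials has degree exactly $1$ in each $x\in\Sigma$, and \emph{multilinear} if this holds for the set of all its variables. It is \emph{alternating in} $U\subseteq\Sigma$ if exchanging two variables of $U$ changes its sign; its value is then $0$ whenever two variables of $U$ take the same value. We write $f(a_1,\dots,a_n)$ for the value under an evaluation, $f(p)$ or $f|_{x\mapsto p}$ for the result of a substitution, and $\langle f\rangle$ for the T-ideal generated by $f$. The T-ideal generated by a $\Gamma$-stable set $\mathcal U$ is the span of the elements $a\,g(p)\,b$ with $g\in\mathcal U$, $p$ a substitution, and $a,b$ polynomials or $1$; this span is $\Gamma$-invariant because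 $\gamma(g(p))=(\gamma g)(p)$.

If $\Lambda$ is a commutative unital $K$-algebra, a \emph{$\Gamma$-algebra over $\Lambda$} is a $\Gamma$-algebra $R$ that is a unital $\Lambda$-module with $\Lambda$-bilinear multiplication and $\Lambda$-linear action of $\Gamma$. We write $\operatorname{Id}_K(R)$ for its identities with coefficients in $K$. For an algebra $A$, $A^\#=A\oplus K1$ is the algebra with a unit adjoined; $\Gamma$ fixes $1$.

\begin{lemma}\label{lem:lin}
\begin{enumerate}
\item[(a)] A T-ideal contains the multihomogeneous components of its elements.
\item[(b)] If $f$ is homogeneous of degree $n$ in $x$ and $f'$ is the component of $f|_{x\mapsto x_1+\dots+x_n}$ that is multilinear in the new variables $x_1,\dots,x_n$, then $\langle f\rangle=\langle f'\rangle$.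
\item[(c)] If $f\notin T$ for a T-ideal $T$, then $\langle f\rangle$ contains a multilinear polynomial that is not in $T$. In particular, $T'\subseteq T$ as soon as the multilinear elements of the T-ideal $T'$ lie in $T$.
\item[(d)] Let $R'$ be a $\Gamma$-algebra over $\Lambda$ and $R\to R'$ a $\Gamma$-homomorphism of $K$-algebras whose image spans $R'$ as a $\Lambda$-module. Then $\operatorname{Id}_K(R)\subseteq\operatorname{Id}_K(R')$, with equality if the map is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f=\sum_jf_j$ with $f_j$ of degree $j$ in $x$, then $f|_{x\mapsto\lambda x}=\sum_j\lambda^jf_j$ for all $\lambda\in K$, and the Vandermonde determinant gives $f_j\in\langle f\rangle$. (b) By (a), $f'\in\langle f\rangle$. Each monomial of $f$ contributes $n!$ monomials to $f'$, so $f'|_{x_i\mapsto x}=n!\,f$. (c) Some multihomogeneous component of $f$ is not in $T$; apply (b) to each of its variables in turn. (d) A multilinear $f\in\operatorname{Id}_K(R)$ defines a $\Lambda$-multilinear function on $R'$ that vanishes on a spanning set, so $f\in\operatorname{Id}_K(R')$; now use (c). A subalgebra satisfies the identities of the whole algebra.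
\end{proof}

Part (d) applies in particular to $R\subseteq R\otimes_K\Lambda$.

\subsection{Known theorems}

We use the following results.

\emph{Kemer's theorem} \cite{Kemer}: a finitely generated PI-algebra $A$ over a field $F$ of characteristic zero has the same ordinary identities as some finite-dimensional algebra. We need only a finite-dimensional $F$-algebra $E$ all of whose ordinary identities hold in $A$. For this the unital case suffices: $A^\#\supseteq A$ is finitely generated, and if $A$ satisfies a multilinear $f\neq0$, then $A^\#$ satisfies $f([x_1,x_1'],\dots,[x_n,x_n'])$, because commutators of $A^\#$ lie in $A$; this polynomial is nonzero, as the coefficient of $x_{\rho(1)}x'_{\rho(1)}\cdots x_{\rho(n)}x'_{\rho(n)}$ in it is the coefficient of $x_{\rho(1)}\cdots x_{\rho(n)}$ in $f$.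

\emph{Shirshov's height theorem}: if a PI-algebra is generated by a finite set $Z$, there are a finite set $W$ of nonempty words in $Z$ and a number $s_0$ such that the algebra is spanned by the products $w_1^{n_1}\cdots w_s^{n_s}$ with $s\le s_0$, $w_i\in W$, $n_i\ge1$.

\emph{Burnside's theorem}: if $U\ne0$ is a finite-dimensional vector space over an algebraically closed field $k$, then a unital subalgebra of $\operatorname{End}_k(U)$ with no invariant subspace other than $0$ and $U$ is $\operatorname{End}_k(U)$.

\emph{Vanishing of Hochschild's $H^2$}: a finite-dimensional semisimple algebra $S'$ over an algebraically closed field is a product of matrix algebras, hence separable, so $H^2(S',N)=0$ for every unital bimodule $N$. Consequently a surjective homomorphism of unital algebras $R'\to S'$ whose kernel has square zero admits a multiplicative section.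

\emph{Young symmetrizers}: for a tableau $\vartheta$ (a Young diagram with $n$ boxes, filled bijectively with $1,\dots,n$) let $R^+_\vartheta\in KS_n$ be the sum of the permutations preserving each row, $C^-_\vartheta$ the signed sum of those preserving each column, and $e_\vartheta=R^+_\vartheta C^-_\vartheta$. The two-sided ideals generated by the $e_\vartheta$ have sum $KS_n$. Since $\rho e_\vartheta\rho^{-1}=e_{\rho\vartheta}$, it follows that $KS_n=\sum_\vartheta KS_n\,e_\vartheta$.

\subsection{Reduction to finitely many variables}

\begin{lemma}\label{lem:few}
Let $m\ge1$ and let $T\subseteq K\langle X;\Gamma\rangle$ be a T-ideal that contains every multilinear polynomial alternating in $m+1$ of its variables; this holds if $T\supseteq\operatorname{Id}(B)$ and $m\ge\dim B$. Let $Y=\{y_1,\dots,y_m\}\subset X$.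
\begin{enumerate}
\item[(a)] Let $f\notin T$ be a multilinear polynomial in the variables $x_1,\dots,x_n$ and those of a set $\Sigma$, where $\{x_1,\dots,x_n\}$, $\Sigma$ and $Y$ are disjoint. Then some linear combination of polynomials obtained from $f$ by permuting $x_1,\dots,x_n$ becomes, after a substitution sending each $x_i$ to an element of $Y$, a polynomial not in $T$.
\item[(b)] $T=\operatorname{Id}\bigl(\mathcal F(Y)/(T\cap\mathcal F(Y))\bigr)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The group $S_n$ acts by renaming the $x_i$ and preserves $T$. Write $1=\sum_\vartheta a_\vartheta e_\vartheta$ in $KS_n$. Then $f=\sum_\vartheta a_\vartheta e_\vartheta f$, so $g=R^+_\vartheta C^-_\vartheta f\notin T$ for some $\vartheta$, and hence $C^-_\vartheta f\notin T$. The polynomial $C^-_\vartheta f$ is multilinear and alternates in the variables of each column, so the columns have length at most $m$: there are at most $m$ rows. The polynomial $g$ is symmetric in the variables of each row. Let $\hat g$ be obtained from $g$ by sending the variables of the $i$-th row to $y_i$. If we substitute back for $y_i$ the sum of the variables of the $i$-th row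 and take the multilinear component, we get $R^+_\vartheta g$, a nonzero multiple of $g$. So $g\in\langle\hat g\rangle$ and $\hat g\notin T$.

(b) Values of elements of $T$ in $\mathcal F(Y)$ lie in $T$, which gives ``$\subseteq$''. Let $f\notin T$ be multilinear; after renaming, its variables are not in $Y$. By (a) with $\Sigma=\emptyset$, a linear combination of values of $f$ at elements of $Y$ is not in $T$, so $f$ is not an identity of the quotient. Lemma~\ref{lem:lin}(c) finishes the proof.
\end{proof}

\subsection{An invariant Wedderburn decomposition}

From here to the end of Section~\ref{sec:induction}, $k$ is an algebraically closed field of characteristic zero, and $\Gamma$-algebras and polynomials are over $k$ unless another ring is named. A $\Gamma$-algebra is \emph{$\Gamma$-simple} if its square is nonzero and it has no proper nonzero $\Gamma$-invariant ideal.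

\begin{lemma}\label{lem:WM}
\begin{enumerate}
\item[(a)] Let $S_0$ be a finite-dimensional semisimple $\Gamma$-algebra and $N$ a nilpotent $\Gamma$-invariant ideal of a $\Gamma$-algebra $R$. Every $\Gamma$-homomorphism $S_0\to R/N$ lifts to a $\Gamma$-homomorphism $S_0\to R$.
\item[(b)] Every finite-dimensional $\Gamma$-algebra $B$ over an algebraically closed field of characteristic zero is $B=S\oplus J$, where $J$ is the radical, which is $\Gamma$-invariant, and $S$ is a $\Gamma$-invariant semisimple subalgebra. Moreover $S=S_1\oplus\dots\oplus S_q$ with $\Gamma$-simple ideals $S_c$ of $S$, whose units are fixed by $\Gamma$.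
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ideals $N^{2^i}$ are $\Gamma$-invariant, and the kernel of $R/N^{2^{i+1}}\to R/N^{2^i}$ has square zero. Lifting step by step, we may assume $N^2=0$. Replace $R$ by the $\Gamma$-algebra of pairs $(r,s)\in R\times S_0$ such that $r+N$ is the image of $s$. This gives a surjective $\Gamma$-homomorphism $R\to S_0$ with kernel $N$, and we need a multiplicative section that commutes with $\Gamma$. The algebra $S_0^\#\cong S_0\times k$ is semisimple, so $R^\#\to S_0^\#$ has a multiplicative section, and it maps $S_0$ into the preimage $R$ of $S_0$. Thus a multiplicative section $s\colon S_0\to R$ exists. Every linear section is $s+\delta$ with $\delta\colon S_0\to N$ linear, and, as $N^2=0$, it is multiplicative if and only if $\delta(xy)=s(x)\delta(y)+\delta(x)s(y)$. This condition is linear in $\delta$, so the multiplicative sections form an affine space. For $\gamma\in\Gamma$ the map $\gamma s\gamma^{-1}$ is a multiplicative section; if $\chi(\gamma)=-1$, the two reversals of order cancel. Hence the average $|\Gamma|^{-1}\sum_\gamma\gamma s\gamma^{-1}$ is a multiplicative section, and it commutes with $\Gamma$.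

(b) The radical is the largest nilpotent ideal, so it is preserved by automorphisms and anti-automorphisms. Let $S$ be the image of a lift of the identity map of $B/J$. The group $\Gamma$ permutes the simple ideals of $S$; let $S_1,\dots,S_q$ be the sums over the orbits. An ideal of $S_c$ is a sum of simple ideals, so $S_c$ is $\Gamma$-simple. Each $\gamma$ restricts to an automorphism or anti-automorphism of $S_c$ and therefore fixes its unit.
\end{proof}

\section{Finite modules over commutative rings}\label{sec:module}

The aim of this section is Proposition~\ref{prop:module}, which turns finite modules into finite-dimensional algebras. It rests on a construction that will be needed again in Section~\ref{sec:smaller}: keep a finite-dimensional subalgebra $S_0$, replace the generators of a nilpotent ideal by free variables, and impose every relation that holds for all values of these variables in the ideal. The result is graded, and it is finite-dimensional over $k$ even if the original algebra is not.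

Let $S_0$ be a finite-dimensional $\Gamma$-algebra and $z_1,\dots,z_r$ variables. Let $P$ be the free product of the algebras $S_0$ and $\mathcal F(\{z_1,\dots,z_r\})$, with the induced action of $\Gamma$. It is graded by the degree in the $z$'s: $P=\bigoplus_{n\ge0}P_n$, where $P_0=S_0$ and, for $n\ge1$, $P_n$ has a basis of the words $s_0\zeta_1s_1\cdots\zeta_ns_n$ with $\zeta_i\in\{z_j^\gamma\}$ and each $s_i$ equal to $1$ or in a fixed basis of $S_0$. An element $\gamma$ acts letter by letter and reverses the word if $\chi(\gamma)=-1$. Since $\Gamma$ is finite, $\dim P_n<\infty$. A $\Gamma$-homomorphism from $P$ to a $\Gamma$-algebra is given by a $\Gamma$-homomorphism on $S_0$ and arbitrary images of $z_1,\dots,z_r$.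

\begin{lemma}\label{lem:trunc}
Let $D$ be a $\Gamma$-algebra over a commutative unital $k$-algebra $\Lambda$. Let $J=\Lambda d_1+\dots+\Lambda d_r$ be a $\Gamma$-invariant ideal of $D$ with $J^{t+1}=0$, and let $S_0\subseteq D$ be a $\Gamma$-invariant $k$-subalgebra with $\dim_kS_0<\infty$ and $D=\Lambda S_0+J$. Let $I\subseteq P$ be the intersection of the kernels of all $\Gamma$-homomorphisms $\varphi\colon P\to D$ of $k$-algebras that are the inclusion on $S_0$ and satisfy $\varphi(z_i)\in J$. Then $I$ is a graded $\Gamma$-invariant ideal, $I\cap P_0=0$, $P_{\ge t+1}\subseteq I$, $\dim_kP/I<\infty$, and $\operatorname{Id}(P/I)=\operatorname{Id}_k(D)$.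
\end{lemma}

\begin{proof}
For $\lambda\in k^*$, the $\Gamma$-automorphism of $P$ that fixes $S_0$ and sends $z_i$ to $\lambda z_i$ permutes the maps $\varphi$, so it preserves $I$. It acts on $P_n$ as $\lambda^n$, so $I$ is graded by the Vandermonde argument. Each $\varphi$ is injective on $P_0$, and it kills $P_{\ge t+1}$ because it maps every $z_j^\gamma$ into the ideal $J$. So $P/I$ is a quotient of $P_0\oplus\dots\oplus P_t$. It embeds in a product of copies of $D$, whence $\operatorname{Id}_k(D)\subseteq\operatorname{Id}(P/I)$. Let $f\notin\operatorname{Id}_k(D)$ be multilinear. The set $S_0\cup\{d_1,\dots,d_r\}$ spans $D$ over $\Lambda$, so $f$ is nonzero at some elements of this set. Let $\varphi_0$ be the map with $z_i\mapsto d_i$. The corresponding value of $f$ at elements of $S_0\cup\{z_1,\dots,z_r\}$ is not in $\ker\varphi_0\supseteq I$, so $f\notin\operatorname{Id}(P/I)$.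
\end{proof}

\begin{proposition}\label{prop:module}
Let $\Theta$ be a finitely generated commutative unital $k$-algebra and $D$ a $\Gamma$-algebra over $\Theta$ that is a finitely generated $\Theta$-module. Then $\operatorname{Id}_k(D)=\operatorname{Id}(C)$ for a finite-dimensional $\Gamma$-algebra $C$ over $k$.
\end{proposition}

\begin{proof}
\emph{Step 1: reduction to a field.} The ring $\Theta$ is Noetherian, so $0$ has a finite primary decomposition $0=\bigcap_iN_i$ in the module $D$: there are primes $\mathfrak p_i$ and numbers $n_i$ such that $\mathfrak p_i^{n_i}D\subseteq N_i$ and the elements of $\Theta\setminus\mathfrak p_i$ act injectively on $D/N_i$. The $N_i$ need not be ideals, so we replace them by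
\[
N_i'=\{x\in D: sx\in\mathfrak p_i^{n_i}D\text{ for some }s\in\Theta\setminus\mathfrak p_i\}.
\]
This is a $\Theta$-submodule because $\Theta\setminus\mathfrak p_i$ is closed under products, and it is a $\Gamma$-invariant ideal because $\mathfrak p_i^{n_i}D$ is one. If $sx\in\mathfrak p_i^{n_i}D\subseteq N_i$ with $s\notin\mathfrak p_i$, then $x\in N_i$; so $\bigcap N_i'=0$. With $D_i=D/N_i'$ we get $\operatorname{Id}_k(D)=\bigcap_i\operatorname{Id}_k(D_i)$, and since the ideal of identities of a product is the intersection, it suffices to treat one $D_i$. Write $\mathfrak p=\mathfrak p_i$. The module $D_i$ is killed by a power of $\mathfrak p$, and the elements of $\Theta\setminus\mathfrak p$ act injectively on it. By Noether normalization there are $\eta_1,\dots,\eta_l\in\Theta$ whose images in $\Theta/\mathfrak p$ are algebraically independent and generate a subalgebra over which $\Theta/\mathfrak p$ is a finite module. Then $R_1=k[\eta_1,\dots,\eta_l]\subseteq\Theta$ is a polynomial ring with $R_1\cap\mathfrak p=0$, so $D_i$ is torsion-free over $R_1$. Each $\mathfrak p^jD_i/\mathfrak p^{j+1}D_i$ is finitely generated over $\Theta/\mathfrak p$, hence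 over $R_1$, so $D_i$ is finitely generated over $R_1$. Let $K$ be an algebraic closure of the field of fractions of $R_1$. Then $D_i$ embeds in $H=D_i\otimes_{R_1}K$, a finite-dimensional $\Gamma$-algebra over $K$, and $\operatorname{Id}_k(D_i)=\operatorname{Id}_k(H)$ by Lemma~\ref{lem:lin}(d).

\emph{Step 2: a model over a complete local ring.} Write $H=S\oplus J$ as in Lemma~\ref{lem:WM}(b), with $J^{t+1}=0$, and choose $K$-bases $e_1,\dots,e_a$ of $S$ and $e_{a+1},\dots,e_{a+b}$ of $J$. Let $L_x$ denote left multiplication by $x$ and put $\delta=\det(\operatorname{tr}_SL_{e_ie_j})_{i,j\le a}$. On a matrix algebra $M_n(K)$ the form $\operatorname{tr}L_{xy}$ equals $n\operatorname{tr}(xy)$, which is nondegenerate in characteristic zero; so $\delta\ne0$. Let $R\subseteq K$ be the $k$-subalgebra generated by the structure constants, the matrix entries of all $\gamma\in\Gamma$, and $\delta^{-1}$. It is a finitely generated $k$-algebra and a domain. Let $H_R=S_R\oplus J_R$ be the $R$-span of the basis. It is a $\Gamma$-algebra over $R$, with $S_R$ a $\Gamma$-invariant subalgebra and $J_R$ a $\Gamma$-invariant ideal, and $\operatorname{Id}_k(H_R)=\operatorname{Id}_k(H)$.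

Let $\mathfrak n$ be a maximal ideal of $R$. Then $R/\mathfrak n=k$ by the Nullstellensatz, and $\bigcap_j\mathfrak n^j=0$ by Krull's intersection theorem for Noetherian domains. The quotients $H_R/\mathfrak n^jH_R$ are finite-dimensional over $k$, but they describe $\operatorname{Id}_k(H_R)$ only as an infinite intersection. We avoid this by passing to the limit and applying Lemma~\ref{lem:trunc}. Let $\hat R=\varprojlim R/\mathfrak n^j\supseteq R$ and $\mathfrak m=\ker(\hat R\to k)$. An element outside $\mathfrak m$ is invertible in every $R/\mathfrak n^j$, hence in $\hat R$. Put $\hat H=H_R\otimes_R\hat R=\hat S\oplus\hat J$. It contains $H_R$ and is spanned by it over $\hat R$, so $\operatorname{Id}_k(\hat H)=\operatorname{Id}_k(H_R)$ and $\hat J$ is a $\Gamma$-invariant ideal with $\hat J^{t+1}=0$. Also $\hat S=\varprojlim S_R/\mathfrak n^jS_R$.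

\emph{Step 3: the semisimple part is defined over $k$.} Let $S_0=S_R/\mathfrak nS_R$, a $\Gamma$-algebra over $k$ with basis $\bar e_1,\dots,\bar e_a$. Its form $\operatorname{tr}L_{xy}$ has determinant $\delta\bmod\mathfrak n$, which is nonzero because $\delta$ is a unit of $R$. If $x$ is in the radical of $S_0$, then $L_{xy}$ is nilpotent for all $y$, so $x$ is in the kernel of the form and $x=0$. Hence $S_0$ is semisimple. For $j\ge1$ the kernel of $S_R/\mathfrak n^{j+1}S_R\to S_R/\mathfrak n^jS_R$ is a $\Gamma$-invariant ideal of square zero. By Lemma~\ref{lem:WM}(a) the identity map of $S_0$ lifts successively to compatible $\Gamma$-homomorphisms $S_0\to S_R/\mathfrak n^jS_R$, and so to a $\Gamma$-homomorphism $\psi\colon S_0\to\hat S$. The matrix that expresses the $\psi(\bar e_i)$ in the basis $e_1,\dots,e_a$ is congruent to the identity modulo $\mathfrak m$, so its determinant is a unit and $\hat S=\hat R\,\psi(S_0)$. Lemma~\ref{lem:trunc} applies to $\hat H$ over $\hat R$, with the ideal $\hat J=\sum_{i>a}\hat Re_i$ and the subalgebra $\psi(S_0)$, and gives the finite-dimensional algebra.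
\end{proof}

\section{Alternating polynomials absorb characteristic coefficients}\label{sec:absorb}

\subsection{The parameter}

For a finite-dimensional $\Gamma$-algebra $B$ fix a decomposition $B=S(B)\oplus J(B)$ as in Lemma~\ref{lem:WM}(b) and put
\[
\operatorname{Par}(B)=(\dim S(B),\,t),\qquad t\ge0\text{ least with }J(B)^{t+1}=0.
\]
Pairs are ordered lexicographically, which is a well-order, and $\operatorname{Par}(B)=(0,0)$ if and only if $B=0$. The order has to be lexicographic, because enlarging a T-ideal may shrink the semisimple part and make the radical arbitrarily long.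

\begin{example}\label{ex:order}
Let $\Gamma$ be trivial, $B=k$, and $T=\operatorname{Id}(uk[u]/(u^n))$ with $n\ge2$. Then $T\supseteq\operatorname{Id}(k[u])=\operatorname{Id}(B)$ and $\operatorname{Par}(B)=(1,0)$. A finite-dimensional $C$ with $\operatorname{Id}(C)=T$ satisfies $x_1\cdots x_n$ but not $x_1\cdots x_{n-1}$, so $\operatorname{Par}(C)=(0,n-1)$.
\end{example}

We have $\operatorname{Id}(\prod B_i)=\bigcap\operatorname{Id}(B_i)$, but the semisimple dimensions of the factors add up. We therefore keep track of factors. A \emph{product of level $\le\pi$} is a finite product $B=\prod_{i=1}^lB_i$, $l\ge1$, of finite-dimensional $\Gamma$-algebras with $\operatorname{Par}(B_i)\le\pi$ for all $i$; we write $t_i$ for the second entry of $\operatorname{Par}(B_i)$.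

\subsection{The space $\mathcal A_{\pi,\nu}$}

In an algebra with parameter $(d,t)$, an alternating set of $d+1$ variables needs a value in the radical, so a non-identity has at most $t$ such sets, while sets of size $d$ are not restricted in this way. We single out the extreme configuration. For $\pi=(d,t)\ne(0,0)$ and $\nu\ge1$ fix a set of variables
\[
\Sigma=X_1\sqcup\dots\sqcup X_\nu\sqcup U_1\sqcup\dots\sqcup U_t,\qquad|X_l|=d,\quad|U_j|=d+1,
\]
and let $\mathcal A_{\pi,\nu}$ be the space of polynomials that are multilinear in $\Sigma$, alternating in each $X_l$ and each $U_j$, and arbitrary in the other variables. It is $\Gamma$-stable, since $\Gamma$ preserves degrees and commutes with renaming.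

For $h\in\mathcal A_{\pi,\nu}$, $1\le j\le d$, and a polynomial $w$ that involves no variable of $\Sigma$, put
\[
h^{[j]}_w=\sum_{\Delta\subseteq X_1,\ |\Delta|=j}h|_{x\mapsto wx\ (x\in\Delta)} .
\]
As $h$ is multilinear in $X_1$, this is the coefficient of $\lambda^j$ in $h|_{x\mapsto x+\lambda wx\ (x\in X_1)}$. A permutation $\rho$ of $\Sigma$ that preserves the sets $X_l$, $U_j$ fixes $w$, so it sends the term for $\Delta$ to $\operatorname{sgn}(\rho)$ times the term for $\rho\Delta$. Hence
\begin{equation}\label{eq:closure}
h^{[j]}_w\in\mathcal A_{\pi,\nu}\cap\langle h\rangle .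
\end{equation}

Let $B=\prod_{i=1}^lB_i$ have level $\le\pi=(d,t)$, let $\Lambda$ be a commutative unital $k$-algebra, and let $\mathcal B=\prod_i(B_i\otimes\Lambda)$. This is a $\Gamma$-algebra over the ring $\Lambda^l$, which acts componentwise. For $a=(a_i)\in\mathcal B$ let $a_{i,S}$ be the $S(B_i)\otimes\Lambda$-part of $a_i$, and for $1\le j\le d$ let $\sigma_j(a)\in\Lambda^l$ have as $i$-th entry the coefficient of $\lambda^j$ in $\det(1+\lambda L_{a_{i,S}})$, the determinant being taken on the free $\Lambda[\lambda]$-module $S(B_i)\otimes\Lambda[\lambda]$. For the triangular matrices of Section~\ref{sec:example}, $\sigma_1(a)=\alpha+\delta$ and $\sigma_2(a)=\alpha\delta$.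

\begin{lemma}\label{lem:absorb}
Let $\nu\ge1+\max_it_i$ and $h\in\mathcal A_{\pi,\nu}$.
\begin{enumerate}
\item[(a)] $h\in\operatorname{Id}(B_i)$ whenever $\operatorname{Par}(B_i)<\pi$.
\item[(b)] For every evaluation $\psi$ in $\mathcal B$, every polynomial $w$ not involving $\Sigma$, and $1\le j\le d$, we have $\sigma_j(\psi(w))\,\psi(h)=\psi(h^{[j]}_w)$.
\item[(c)] For $a\in\mathcal B$ let $p_a(\lambda)=\lambda^d+\sum_{j=1}^d(-1)^j\sigma_j(a)\lambda^{d-j}$. Then $(a\,p_a(a))^\nu=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
We work in one component $B_i\otimes\Lambda$, write $S=S(B_i)$, $J=J(B_i)$, and fix a $k$-basis of $B_i$ that is a union of bases of $S$ and $J$. Two observations are used. First, $h$ is $\Lambda$-multilinear in $\Sigma$; if we expand the values of an alternating set of size $r$ in the basis, only terms with $r$ distinct basis elements survive, and at least $r-\dim S$ of these lie in $J$. Second, if more than $t_i$ variables of $\Sigma$ take values in $J\otimes\Lambda$, then $h$ vanishes, because each monomial contains every variable of $\Sigma$ and $J$ is a $\Gamma$-invariant ideal with $J^{t_i+1}=0$.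

(a) If $\dim S<d$, each of the $\nu>t_i$ sets $X_l$ receives an element of $J$. If $\dim S=d$ and $t_i<t$, each of the $t>t_i$ sets $U_j$ does. In both cases every term vanishes.

(b) If $\operatorname{Par}(B_i)<\pi$, both sides vanish in this component, by (a) and \eqref{eq:closure}. Let $\operatorname{Par}(B_i)=\pi$. Let $\Phi(b_1,\dots,b_d)$ be the value of $h$ when the variables of $X_1$ take the values $b_1,\dots,b_d\in B_i\otimes\Lambda[\lambda]$ and the others take the values given by $\psi$. After expanding, the sets $U_1,\dots,U_t$ already receive $t$ elements of $J$, so $\Phi$ vanishes if some $b_s$ lies in $J\otimes\Lambda[\lambda]$. Hence $\Phi$ is an alternating multilinear function of the $S$-parts of its $d$ arguments, which range over a free module of rank $d$, and applying an endomorphism $L$ of this module to all arguments multiplies $\Phi$ by $\det L$. Let $a$ be the $i$-th component of $\psi(w)$. Since $S$ is a subalgebra and $J$ an ideal, $(ab)_S=a_Sb_S$, so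
\[
\Phi(b_1+\lambda ab_1,\dots,b_d+\lambda ab_d)=\det(1+\lambda L_{a_S})\,\Phi(b_1,\dots,b_d).
\]
Take for $b_s$ the values of $\psi$ on $X_1$ and compare the coefficients of $\lambda^j$.

(c) In the $i$-th component $p_a(\lambda)=\lambda^{d-\dim S}\det(\lambda-L)$ with $L=L_{a_{i,S}}$. By the Cayley--Hamilton theorem $L\,p_a(L)=0$; applied to the unit of $S$, this says $a_{i,S}\,p_a(a_{i,S})=0$. So $a_i\,p_a(a_i)\in J\otimes\Lambda$, and its $\nu$-th power is $0$.
\end{proof}

\section{Smaller algebras and alternating consequences}\label{sec:smaller}

Let $B=\prod B_i$ have level $\le\pi=(d,t)\ne(0,0)$. We attach to $B$ a product of algebras with parameters less than $\pi$ in such a way that a polynomial which vanishes on this product but not on $B$ must use the whole of some $B_i$: all $\Gamma$-simple components, and the full length of the radical.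

Let $\operatorname{Par}(B_i)=\pi$, $S(B_i)=S_1\oplus\dots\oplus S_q$ and $J=J(B_i)$. To remove a component, put
\[
B_i^{(c)}=\bigoplus_{c'\ne c}S_{c'}\oplus J,\qquad c=1,\dots,q.
\]
This is a $\Gamma$-subalgebra of $B_i$ with radical $J$ and semisimple dimension less than $d$. To shorten the radical, the quotient $B_i/J^t$ is not good enough: an identity of $B_i/J^t$, evaluated in $B_i$ at fewer than $t$ radical elements, is only known to lie in $J^t$. In the graded algebra of Lemma~\ref{lem:trunc} the number of radical arguments is the degree of the value, and this problem disappears. So for $t\ge1$ let $P$ and $I$ be as in Lemma~\ref{lem:trunc} for $\Lambda=k$, $D=B_i$, $S_0=S(B_i)$ and a basis $d_1,\dots,d_r$ of $J$, and put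
\[
B_i^-=P/(I+P_{\ge t}).
\]
It is a quotient of $P/I$, so it satisfies $\operatorname{Id}(B_i)$. The ideal $I+P_{\ge t}$ is graded and meets $P_0$ trivially, so the image of $P_{\ge1}$ is an ideal with $t$-th power $0$ and semisimple quotient $S_0$. Thus $\operatorname{Par}(B_i^-)\le(d,t-1)$.

Let $\partial_\pi B$ be the product of all the $B_i^{(c)}$ and $B_i^-$ with $\operatorname{Par}(B_i)=\pi$ and of all $B_i$ with $\operatorname{Par}(B_i)<\pi$. The list is not empty, since $\operatorname{Par}(B_i)=\pi\neq(0,0)$ forces $q\ge1$ or $t\ge1$. All factors of $\partial_\pi B$ have parameter less than $\pi$, and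
\[
M_\pi(B):=\operatorname{Id}(\partial_\pi B)\supseteq\operatorname{Id}(B).
\]
For triangular matrices $B^-=P/P_{\ge1}=S$, and $M_\pi(B)$ is the ideal $M$ of Section~\ref{sec:example}.

\begin{lemma}\label{lem:extremal}
Let $f\in M_\pi(B)$ be multilinear, $\operatorname{Par}(B_1)=\pi$, and $B_1=S\oplus J$ with $S=S_1\oplus\dots\oplus S_q$. If $f(b_1,\dots,b_n)\ne0$ with all $b_j\in S\cup J$, then exactly $t$ of the $b_j$ lie in $J$. If moreover all $b_j\in S_1\cup\dots\cup S_q\cup J$, then each $S_c$ contains some $b_j$.
\end{lemma}

\begin{proof}
All $b_j$ are nonzero, so each lies in exactly one of $S$, $J$. If no $b_j$ lies in $S_c$ in the second situation, then all $b_j$ lie in $B_1^{(c)}$ and $f(b)=0$. Let $u$ be the number of arguments in $J$; then $u\le t$ since $J^{t+1}=0$. Suppose $u<t$. By multilinearity we may take these arguments among $d_1,\dots,d_r$. Replacing each $d_i$ by $z_i$, we get a value $p\in P_u$ of $f$ in $P$ with $\varphi_0(p)=f(b)$, where $\varphi_0(z_i)=d_i$. Since $f\in\operatorname{Id}(B_1^-)$, we have $p\in I+P_{\ge t}$. As $I$ is graded and $u<t$, this gives $p\in I\subseteq\ker\varphi_0$, so $f(b)=0$, a contradiction.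
\end{proof}

\begin{proposition}\label{prop:alt}
Let $g\in M_\pi(B)\setminus\operatorname{Id}(B)$ and $\nu\ge1$. Then $\langle g\rangle$ contains a polynomial $h\in\mathcal A_{\pi,\nu}$ with $h\notin\operatorname{Id}(B)$.
\end{proposition}

\begin{proof}
We name variables freely; a final renaming moves the alternating sets to $\Sigma$. By Lemma~\ref{lem:lin}(c) there is a multilinear $f(y_1,\dots,y_n)\in\langle g\rangle\setminus\operatorname{Id}(B)$, and $f\in M_\pi(B)$. Say $f\notin\operatorname{Id}(B_1)$. Then $\operatorname{Par}(B_1)=\pi$, because factors with smaller parameter occur in $\partial_\pi B$. Write $B_1=S\oplus J$, $S=S_1\oplus\dots\oplus S_q$.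

\emph{Step 1: a good evaluation.} Let $e_c$ be the unit of $S_c$ and $e_0=1-\sum_{c\ge1}e_c\in B_1^\#$. The elements $e_0,\dots,e_q$ are orthogonal idempotents fixed by $\Gamma$ with sum $1$. So $J=\bigoplus_{a,b=0}^qe_aJe_b$, and each $\gamma$ maps $e_aJe_b$ to $e_aJe_b$ or to $e_bJe_a$. Choose $b_1,\dots,b_n$, each in some $S_c$ or some $e_aJe_b$, with $f(b)\ne0$. By Lemma~\ref{lem:extremal}, exactly $t$ arguments $u_i=b_{r_i}$ ($1\le i\le t$) lie in $J$, and every $S_c$ contains some $b_j$. If $d=0$, then $n=t$ and $h=f$ works, with $U_i=\{y_{r_i}\}$ and $X_l=\emptyset$. Let $d>0$.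

\emph{Step 2: a polynomial that recognizes an ordered basis of $S_c$.} Fix $c\ge1$ and let $d_c=\dim S_c$. The operators $x\mapsto p\gamma(x)p'$ on $S_c$ ($p,p'\in S_c$, $\gamma\in\Gamma$) span a unital algebra: the composite of $x\mapsto p\gamma(x)p'$ and $x\mapsto r\delta(x)r'$ is $x\mapsto p\gamma(r)\,\gamma\delta(x)\,\gamma(r')p'$, with $r,r'$ exchanged if $\chi(\gamma)=-1$. An invariant subspace is a $\Gamma$-invariant ideal (take $p=p'=e_c$, then $\gamma=1$), so it is $0$ or $S_c$. By Burnside's theorem the span is $\operatorname{End}_k(S_c)$. Fix a basis $v_1,\dots,v_{d_c}$ of $S_c$ and write the linear map $\theta_i$ with $\theta_i(v_j)=\delta_{ij}e_c$ as $\theta_i(x)=\sum_lp_{il}\gamma_{il}(x)p'_{il}$. Put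
\[
\omega_c(x_1,\dots,x_{d_c})=\prod_{i=1}^{d_c}\Bigl(\sum_lz_{il}\,x_i^{\gamma_{il}}\,z'_{il}\Bigr)
\]
with new variables $z_{il},z'_{il}$, which will always be evaluated at $p_{il},p'_{il}$. The polynomial $\omega_c$ is multilinear in the $x_i$, and:
\begin{enumerate}
\item[(i)] $\omega_c(v_{\rho(1)},\dots,v_{\rho(d_c)})=\prod_i\theta_i(v_{\rho(i)})$ is $e_c$ for $\rho=1$ and $0$ for permutations $\rho\ne1$;
\item[(ii)] $\omega_c$ vanishes if some $x_i$ takes a value in $S_{c'}$ with $c'\ne c$, or in $e_aJe_b$ with $(a,b)\ne(c,c)$, because each $x_i^\gamma$ stands between elements of $S_c=e_cS_ce_c$.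
\end{enumerate}
Take sets $Z^{(1)},\dots,Z^{(\nu+t)}$ of $d$ new variables each, partitioned as $Z^{(l)}=\bigsqcup_cZ^{(l)}_c$ with $|Z^{(l)}_c|=d_c$. Let $\Omega_c=\prod_{l=1}^{\nu+t}\omega_c(Z^{(l)}_c)$, with separate $z$-variables in each factor. The alternating sets will be $X_l=Z^{(l)}$ for $l\le\nu$ and $U_i=Z^{(\nu+i)}\cup\{y_{r_i}\}$ for $1\le i\le t$.

\emph{Step 3: where to insert $\Omega_c$.} At the basis of $S_c$ the polynomial $\Omega_c$ takes the value $e_c$, so it can be inserted wherever $e_c$ acts as the identity. The danger is the alternation in $U_i$, which may move $u_i$ into some $\Omega_c$. We want such terms to vanish because $f$ then has too few radical arguments. This fails if $\Omega_c$ multiplies an argument of $f$ that would otherwise lie in $S$, since the product is then radical again. So we attach $\Omega_c$ either to a radical argument that cannot be moved, or outside $f$. Call $u_i\in e_aJe_b$ \emph{bridging} if $a\ne b$; by (ii), a term that moves a bridging element vanishes.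

\emph{Case I: $q\ge2$, or $q=1$ and some $u_i\notin e_1Je_1$.} We claim that for each $c\ge1$ there is a bridging $u_{i(c)}\in e_aJe_b$ with $c\in\{a,b\}$. Take a monomial of $f$ with nonzero value $m_1\cdots m_n$ at $b$. Each $m_s$ is some $\gamma(b_j)$, each $j$ occurs once, and $m_s\in e_{\alpha_s}B_1e_{\beta_s}$ for unique labels $\alpha_s,\beta_s\in\{0,\dots,q\}$. Since the product is nonzero, $\beta_s=\alpha_{s+1}$. The chain $\alpha_1,\dots,\alpha_n,\beta_n$ contains $c$, as some $b_j$ lies in $S_c$. It also contains a label other than $c$: if $q\ge2$ some $b_j$ lies in another $S_{c'}$, and if $q=1$ an element $u_i\notin e_1Je_1$ has the label $0$. So for some $s$ exactly one of $\alpha_s,\beta_s$ equals $c$. Elements of the $S_{c'}$ have equal labels, so $m_s=\gamma(u_i)$ for some $i$, and $u_i$ has the labels $\alpha_s,\beta_s$ in some order. This proves the claim.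

For each $c$, multiply the variable $y_{r_{i(c)}}$ by $\Omega_c$: on the left if $u_{i(c)}\in e_cJ$, on the right if $u_{i(c)}\in Je_c$. If $i(c)=i(c')$ with $c\ne c'$, the two labels are $c$ and $c'$, so the sides differ and no third index shares this variable. We obtain a substitution with $y\mapsto\Omega_cy$, $y\Omega_c$ or $\Omega_cy\Omega_{c'}$; let $\tilde f$ be the image of $f$.

\emph{Case II: $q=1$ and all $u_i\in e_1Je_1$.} Then all $b_j$ lie in the $\Gamma$-subalgebra $e_1B_1e_1$, so $f(b)e_1=f(b)$. Let $\tilde f=f\,\Omega_1$.

In both cases $\tilde f\in\langle f\rangle$ is multilinear in the union of the sets $X_l,U_i$. Let $h=\sum_\rho\operatorname{sgn}(\rho)\,\rho\tilde f$, the sum over all permutations that preserve each of these sets. Then $h\in\langle g\rangle$ has the required alternations.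

\emph{Step 4: $h$ takes the value $f(b)$.} Evaluate each $Z^{(l)}_c$ at the ordered basis of $S_c$, each $y_j$ at $b_j$, and the $z$-variables as in Step 2. The term of $\rho$ is $\pm\tilde f$ evaluated with these values permuted within the sets. Let $\mathcal P$ be the set of $i$ such that $u_i$ is moved from $y_{r_i}$ to a variable of $Z^{(\nu+i)}$; for such $i$ the variable $y_{r_i}$ receives a basis element of $S$. Note that the term is $0$ as soon as one factor $\omega_c(Z_c^{(l)})$ is $0$.

Let $\mathcal P=\emptyset$. Then each $Z^{(l)}$ receives the basis of $S$ in some order. By (ii) the term vanishes unless each $Z^{(l)}_c$ receives the basis of $S_c$, and then by (i) unless $\rho=1$. For $\rho=1$ each $\Omega_c$ takes the value $e_c$, which acts as the identity where it was inserted, so the term is $f(b)$.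

Let $\mathcal P\ne\emptyset$. By (ii) the term vanishes unless no $u_i$ with $i\in\mathcal P$ is bridging. Assume this. The variables $y_{r_i}$, $i\in\mathcal P$, carry no factor $\Omega_c$: in Case I only variables of bridging elements do, and in Case II none does. So these arguments of $f$ lie in $S$. The arguments at the positions $r_i$, $i\notin\mathcal P$, have $u_i$ as a factor and lie in $J$. The remaining arguments are the unchanged $b_j\in S$. If some argument is $0$, the value of $f$ is $0$. Otherwise exactly $t-|\mathcal P|<t$ arguments lie in $J$, and the value is $0$ by Lemma~\ref{lem:extremal}.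

Hence $h$ takes the value $f(b)\ne0$ in $B_1$.
\end{proof}

Triangular $2\times2$ matrices with trivial $\Gamma$ fall under Case I, with the bridging element $e_{12}$. With the involution that fixes $e_{12}$ and exchanges $e_{11}$ and $e_{22}$, the algebra $S$ is $\Gamma$-simple, $e_1=1$, and we are in Case II.

A first consequence is that enlarging the ideal of identities does not force a larger level.

\begin{corollary}\label{cor:level}
Let $B$ be a product of level $\le\pi$ and $B^1$ a finite-dimensional $\Gamma$-algebra with $\operatorname{Id}(B^1)\supseteq\operatorname{Id}(B)$. Then $\operatorname{Id}(B^1)=\operatorname{Id}(B')$ for a product $B'$ of level $\le\pi$.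
\end{corollary}

\begin{proof}
Among the finite products $B'$ of finite-dimensional $\Gamma$-algebras with $\operatorname{Id}(B')=\operatorname{Id}(B^1)$ choose one for which the largest parameter $\pi'$ of a factor is minimal. Suppose $\pi'>\pi$. All factors of $\partial_{\pi'}B'$ have parameter less than $\pi'$, so minimality gives $M_{\pi'}(B')\ne\operatorname{Id}(B')$. Let $\nu=1+\max_it_i$, computed for the factors $B_i$ of $B$. Proposition~\ref{prop:alt} yields $h\in\mathcal A_{\pi',\nu}$ with $h\notin\operatorname{Id}(B')\supseteq\operatorname{Id}(B)$. But $\operatorname{Par}(B_i)\le\pi<\pi'$ for all $i$, so $h\in\operatorname{Id}(B)$ by Lemma~\ref{lem:absorb}(a), a contradiction.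
\end{proof}

\section{Generic elements and two finite-dimensional algebras}\label{sec:generic}

Throughout this section $B=\prod_{i=1}^lB_i$ has level $\le\pi=(d,t)\ne(0,0)$, $T\supseteq\operatorname{Id}(B)$ is a T-ideal, $\nu=1+\max_it_i$, $\mathcal A=\mathcal A_{\pi,\nu}$, $m\ge\max(1,\dim B)$, and $Y=\{y_1,\dots,y_m\}$ is disjoint from $\Sigma$.

We need generic elements for the variables of $Y$, as in Section~\ref{sec:example}, and also for those of $\Sigma$, in order to evaluate polynomials of $\mathcal A$ without losing their alternations. The ring of characteristic coefficients must not involve $\Sigma$, since it has to commute with alternation in $\Sigma$. To get a finite module all the same, we allow each variable of $\Sigma$ to occur only once. Fix a basis of $B$ that is a union of bases of the $B_i$. Let $\Lambda_0$ be the polynomial ring over $k$ in indeterminates $\xi_{v,b}$, for $v\in Y\cup\Sigma$ and $b$ in the basis, and let $\Lambda$ be its quotient by the ideal generated by the monomials $\xi_{x,b}\xi_{x,b'}$, $x\in\Sigma$. Let $\mathcal B=B\otimes\Lambda=\prod_i(B_i\otimes\Lambda)$ and let $\varphi\colon\mathcal F(Y\cup\Sigma)\to\mathcal B$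 be the evaluation $v\mapsto\sum_b\xi_{v,b}\,b$. Then, for $f\in\mathcal F(Y\cup\Sigma)$,
\begin{equation}\label{eq:generic}
\text{if }f\text{ has degree}\le1\text{ in each }x\in\Sigma,\text{ then }\ \varphi(f)=0\iff f\in\operatorname{Id}(B).
\end{equation}
The implication ``$\Leftarrow$'' holds because $\mathcal B$ satisfies $\operatorname{Id}(B)$. Conversely, the coordinates of the generic value of $f$ in $B\otimes\Lambda_0$ have degree at most $1$ in the $\xi_{x,\cdot}$ for each $x\in\Sigma$, so they contain no monomial of the monomial ideal defining $\Lambda$. If they vanish in $\Lambda$, they vanish in $\Lambda_0$, and specializing the $\xi_{v,b}$ to scalars shows that $f$ vanishes on $B$.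

Let $V=\varphi(\mathcal F(Y))$ and $V'=\varphi(\mathcal F(Y\cup\Sigma))$; both are $\Gamma$-subalgebras of $\mathcal B$. The algebra $V$ is generated by the finitely many $\varphi(y^\gamma)$ and satisfies the standard polynomial $s_{m+1}$. Let $W$ be a finite set of words in the $y^\gamma$, and $s_0$ a number, as in Shirshov's theorem. Let $\Theta\subseteq\Lambda^l$ be the unital subalgebra generated by the finitely many elements $\sigma_j(\varphi(w))$, $w\in W$, $1\le j\le d$. These elements involve only the $\xi_{y,b}$ with $y\in Y$. The $\Theta$-submodules $V\Theta$ and $V'\Theta$ of $\mathcal B$ generated by $V$ and $V'$ are $\Gamma$-algebras over $\Theta$.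

\begin{lemma}\label{lem:finite}
$V\Theta$ and $V'\Theta$ are finitely generated $\Theta$-modules.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:absorb}(c), each $a=\varphi(w)$, $w\in W$, is a root of a monic polynomial over $\Theta$ of degree $\nu(d+1)$ without constant term. So all powers $a^n$, $n\ge1$, lie in $\sum_{1\le j<\nu(d+1)}\Theta a^j$, and $V\Theta$ is spanned over $\Theta$ by the finitely many $\varphi(w_1^{n_1}\cdots w_s^{n_s})$ with $s\le s_0$, $w_i\in W$, $n_i<\nu(d+1)$. A word in which some $x\in\Sigma$ occurs twice is killed by $\varphi$, since its value is divisible by products $\xi_{x,b}\xi_{x,b'}$. So $V'$ is spanned by $V$ and the elements $v_0\varphi(x_1^{\gamma_1})v_1\cdots\varphi(x_s^{\gamma_s})v_s$ with distinct $x_i\in\Sigma$, $\gamma_i\in\Gamma$, $v_i\in V\cup\{1\}$. There are finitely many choices of the $x_i,\gamma_i$, and over $\Theta$ each $v_i$ may be taken to be $1$ or one of finitely many generators of $V\Theta$.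
\end{proof}

The first algebra realizes the part of $T$ that is generated by alternating polynomials. For this part the difficulty met in Section~\ref{sec:example} does not arise.

\begin{proposition}\label{prop:Bprime}
The T-ideal $T_0=\operatorname{Id}(B)+\langle T\cap\mathcal A\rangle$ equals $\operatorname{Id}(B')$ for a product $B'$ of level $\le\pi$.
\end{proposition}

\begin{proof}
Let $\mathcal I=\varphi(T_0\cap\mathcal F(Y))$, a $\Gamma$-invariant ideal of $V$. We show that it is stable under $\Theta$. An element of $T_0$ is a sum of an element of $\operatorname{Id}(B)$ and of terms $a\,g(p)\,b$ with $g\in T\cap\mathcal A$, because $T\cap\mathcal A$ is $\Gamma$-stable. If the element lies in $\mathcal F(Y)$, apply the substitution that fixes $Y$ and sends the other variables to $0$. Since $\varphi$ kills $\operatorname{Id}(B)\cap\mathcal F(Y)$, we see that $\mathcal I$ is spanned by the $\varphi(a\,g(p)\,b)$ with $g\in T\cap\mathcal A$, $p$ a substitution with values in $\mathcal F(Y)$, and $a,b\in\mathcal F(Y)\cup\{1\}$. Let $w\in W$, let $z\notin\Sigma$ be a variable that does not occur in $g$, and redefine $p(z)=w$. Lemma~\ref{lem:absorb}(b)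 for the evaluation $\varphi\circ p$ gives
\[
\sigma_j(\varphi(w))\,\varphi(a\,g(p)\,b)=\varphi\bigl(a\,g^{[j]}_z(p)\,b\bigr),
\]
and $g^{[j]}_z\in T\cap\mathcal A$ by \eqref{eq:closure}. So $\mathcal I$ is stable under the generators of $\Theta$. Consequently $\mathcal I$ is a $\Theta$-submodule and a $\Gamma$-invariant ideal of $V\Theta$.

By \eqref{eq:generic}, $\ker\varphi\cap\mathcal F(Y)\subseteq\operatorname{Id}(B)\subseteq T_0$, so $V/\mathcal I\cong\mathcal F(Y)/(T_0\cap\mathcal F(Y))$, and $\operatorname{Id}(V/\mathcal I)=T_0$ by Lemma~\ref{lem:few}(b). The algebra $V/\mathcal I$ embeds in $V\Theta/\mathcal I$ and spans it over $\Theta$, so $\operatorname{Id}_k(V\Theta/\mathcal I)=T_0$ by Lemma~\ref{lem:lin}(d). By Lemma~\ref{lem:finite} and Proposition~\ref{prop:module}, $T_0=\operatorname{Id}(B^1)$ with $B^1$ finite-dimensional, and Corollary~\ref{cor:level} gives $B'$.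
\end{proof}

For $T$ itself we have to enlarge the ideal by $\Theta$, and new identities may appear. The second algebra is this quotient; the point is that no new identity lies in $\mathcal A$.

\begin{proposition}\label{prop:D}
There is a finite-dimensional $\Gamma$-algebra $D$ with $T\subseteq\operatorname{Id}(D)$ and $\mathcal A\cap\operatorname{Id}(D)\subseteq T$.
\end{proposition}

\begin{proof}
Write $\mathcal F'=\mathcal F(Y\cup\Sigma)$. Let $\mathcal I'=\varphi(T\cap\mathcal F')$ and $\hat D=V'\Theta/\mathcal I'\Theta$, a $\Gamma$-algebra over $\Theta$ and a finitely generated module. The algebra $\mathcal F'/(T\cap\mathcal F')$ satisfies $T$, and its image spans $\hat D$ over $\Theta$, so $\hat D$ satisfies $T$ by Lemma~\ref{lem:lin}(d). By Proposition~\ref{prop:module}, $\operatorname{Id}_k(\hat D)=\operatorname{Id}(D)$ with $D$ finite-dimensional.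

Let $h\in\mathcal A\setminus T$; we show $h\notin\operatorname{Id}_k(\hat D)$. First we move $h$ into $\mathcal F'$. Take a multihomogeneous component of $h$ that is not in $T$, linearize it as in Lemma~\ref{lem:lin}(b) in the variables outside $\Sigma$, using new variables not in $Y\cup\Sigma$, and apply Lemma~\ref{lem:few}(a) to these new variables. Each operation stays in $\langle h\rangle$, preserves multilinearity in $\Sigma$ and commutes with permutations of $\Sigma$. We get $h'\in\langle h\rangle\cap\mathcal A\cap\mathcal F'$ with $h'\notin T$. It suffices to prove $\varphi(h')\notin\mathcal I'\Theta$, for then $h'$ has a nonzero value in $\hat D$.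

Suppose $\varphi(h')=\sum_ic_i\varphi(\tau_i)$ with $c_i\in\Theta$ and $\tau_i\in T\cap\mathcal F'$. The ring $\Lambda$, and with it $\mathcal B$, is graded by the multidegree in the groups of indeterminates $\xi_{x,\cdot}$, $x\in\Sigma$. The map $\varphi$ sends the multidegree in $\Sigma$ to this multidegree, and elements of $\Theta$ have multidegree $0$. Taking components of multidegree $(1,\dots,1)$ and using Lemma~\ref{lem:lin}(a), we may assume that the $\tau_i$ are multilinear in $\Sigma$. The group $\mathfrak S$ of permutations of $\Sigma$ that preserve each $X_l$ and $U_j$ acts on $\mathcal F'$ by renaming, and on $\Lambda$ and $\mathcal B$ by $\rho\,\xi_{x,b}=\xi_{\rho x,b}$, fixing the $\xi_{y,b}$. The map $\varphi$ is $\mathfrak S$-equivariant, as one sees on the variables, and $\mathfrak S$ fixes $\Theta$ elementwise. Apply the operator $|\mathfrak S|^{-1}\sum_\rho\operatorname{sgn}(\rho)\rho$ to the equation. It fixes $h'$ and sends $\tau_i$ into $T\cap\mathcal A\cap\mathcal F'$, so we may assume that the $\tau_i$ lie in this space. For $\tau$ in it and $w\in W$, Lemma~\ref{lem:absorb}(b) and \eqref{eq:closure} give $\sigma_j(\varphi(w))\varphi(\tau)=\varphi(\tau^{[j]}_w)$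 with $\tau^{[j]}_w\in T\cap\mathcal A\cap\mathcal F'$. Thus $\varphi(T\cap\mathcal A\cap\mathcal F')$ is a $\Theta$-module, and $\varphi(h')=\varphi(\tau)$ for a single $\tau\in T\cap\mathcal A\cap\mathcal F'$. By \eqref{eq:generic}, $h'-\tau\in\operatorname{Id}(B)\subseteq T$, so $h'\in T$, a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:contain}}\label{sec:induction}

We prove by induction on $\pi$: \emph{if a T-ideal $T$ contains $\operatorname{Id}(B)$ for a product $B$ of level $\le\pi$, then $T$ is the ideal of identities of a finite-dimensional $\Gamma$-algebra.} The theorem is the case of one factor and $\pi=\operatorname{Par}(B)$. If $\pi=(0,0)$, then $B=0$, $T$ is the whole free algebra, and $C=0$. Let $\pi\ne(0,0)$, assume the statement for all smaller pairs, and let $\nu$ and $\mathcal A=\mathcal A_{\pi,\nu}$ be as in Section~\ref{sec:generic}.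

Proposition~\ref{prop:alt} produces polynomials of $\mathcal A$ that are not identities of the given product, whereas Proposition~\ref{prop:D} concerns polynomials of $\mathcal A$ that are not in $T$. To match the two we replace $B$ by the product $B'$ of Proposition~\ref{prop:Bprime}, which has level $\le\pi$ and satisfies
\begin{equation}\label{eq:match}
T\cap\mathcal A\subseteq\operatorname{Id}(B')\subseteq T .
\end{equation}
Let $M=M_\pi(B')=\operatorname{Id}(\partial_\pi B')$. The finitely many factors of $\partial_\pi B'$ have parameters less than $\pi$, so $\partial_\pi B'$ has level $\le\pi'$ for some $\pi'<\pi$. The T-ideal $T+M$ contains $\operatorname{Id}(\partial_\pi B')$, so by induction $T+M=\operatorname{Id}(C')$ with $C'$ finite-dimensional. Let $D$ be as in Proposition~\ref{prop:D}, for $B$ and $T$. We claim that $T=\operatorname{Id}(C'\times D)$.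

Both $C'$ and $D$ satisfy $T$. Conversely, let $f\in\operatorname{Id}(C')\cap\operatorname{Id}(D)$ and write $f=\tau+g$ with $\tau\in T$, $g\in M$. Then $g=f-\tau\in\operatorname{Id}(D)$. Suppose $g\notin\operatorname{Id}(B')$. Proposition~\ref{prop:alt}, applied to $B'$, $\pi$ and $\nu$, gives $h\in\langle g\rangle\cap\mathcal A$ with $h\notin\operatorname{Id}(B')$, and then $h\notin T$ by \eqref{eq:match}. But $h\in\langle g\rangle\subseteq\operatorname{Id}(D)$, so $h\in\mathcal A\cap\operatorname{Id}(D)\subseteq T$, a contradiction. Hence $g\in\operatorname{Id}(B')\subseteq T$ and $f\in T$. \qed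

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:equiv}}\label{sec:final}

Three things remain: to pass from an ordinary algebra $E$ to a $\Gamma$-algebra $B$ as required in Theorem~\ref{thm:contain}, to pass between $F$ and its algebraic closure, and to translate gradings into group actions.

\subsection{From ordinary identities to $\Gamma$-identities}

We want a $\Gamma$-algebra in which the symbols $x^\gamma$, $\gamma\in\Gamma$, can take independent values in $E$, so that it has no identities beyond those coming from $E$.

\begin{lemma}\label{lem:induced}
Let $E$ be a finite-dimensional ordinary algebra over $k$ and $T\subseteq k\langle X;\Gamma\rangle$ a T-ideal containing all ordinary identities of $E$. Then $T\supseteq\operatorname{Id}(B)$ for a finite-dimensional $\Gamma$-algebra $B$.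
\end{lemma}

\begin{proof}
Let $E_\gamma=E$ if $\chi(\gamma)=1$ and $E_\gamma=E^{\mathrm{op}}$ otherwise. Let $B=\prod_{\gamma\in\Gamma}E_\gamma$, viewed as the space of functions $\beta\colon\Gamma\to E$, and put $(\delta\beta)(\gamma)=\beta(\gamma\delta)$. This is a left action, since $(\delta'(\delta\beta))(\gamma)=\beta(\gamma\delta'\delta)$. The value $(\delta(\beta\beta'))(\gamma)$ is the product of $\beta(\gamma\delta)$ and $\beta'(\gamma\delta)$ in $E_{\gamma\delta}$, which is $E_\gamma$ or $E_\gamma^{\mathrm{op}}$ according to $\chi(\delta)$; so $B$ is a $\Gamma$-algebra. Let $f\in\operatorname{Id}(B)$ be multilinear. Grouping monomials by their exponents, write $f=\sum_{\vec\gamma\in\Gamma^n}f_{\vec\gamma}(x_1^{\gamma_1},\dots,x_n^{\gamma_n})$ with ordinary multilinear $f_{\vec\gamma}$. As $(\gamma\beta)(1)=\beta(\gamma)$, the component at $1\in\Gamma$ of $f(\beta_1,\dots,\beta_n)$ is $\sum_{\vec\gamma}f_{\vec\gamma}(\beta_1(\gamma_1),\dots,\beta_n(\gamma_n))$, computed in $E$. If each $\beta_i$ is supported at $\gamma_i$, only the term $\vec\gamma$ remains, so $f_{\vec\gamma}$ is an identity of $E$ and lies in $T$. Applying the substitution $x_i\mapsto x_i^{\gamma_i}$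 and summing over $\vec\gamma$ gives $f\in T$.
\end{proof}

\subsection{Extension and descent of scalars}

Let $F$ have characteristic zero and $k=\overline F$. Lemma~\ref{lem:lin} holds, with the same proof, for $gi$T-ideals and graded algebras with graded involution: a variable is now $x_{i,g}$, the symbols $x_{i,g}$ and $x_{i,g}^*$ are counted together, variables are replaced by elements of the same degree, and the maps in (d) are graded.

\begin{lemma}\label{lem:scalars}
Let $T$ be a T-ideal of $F\langle X;\Gamma\rangle$ and $T_k=T\otimes_Fk$.
\begin{enumerate}
\item[(a)] $T_k$ is a T-ideal of $k\langle X;\Gamma\rangle$, and $T_k\cap F\langle X;\Gamma\rangle=T$.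
\item[(b)] $\operatorname{Id}_k(R\otimes_Fk)=\operatorname{Id}_F(R)\otimes_Fk$ for every $\Gamma$-algebra $R$ over $F$.
\item[(c)] If $T_k=\operatorname{Id}_k(C_k)$ with $C_k$ finite-dimensional over $k$, then $T=\operatorname{Id}_F(C)$ with $C$ finite-dimensional over $F$; if $C_k$ is unital, so is $C$.
\end{enumerate}
The same holds for $gi$T-ideals and $G$-graded algebras with graded involution.
\end{lemma}

\begin{proof}
Fix an $F$-basis $(\alpha_s)$ of $k$ that contains $1$; every polynomial over $k$ is uniquely $\sum_s\alpha_sf_s$ with $f_s$ over $F$. This gives the second claim in (a). The space $T_k$ is a $\Gamma$-invariant ideal. Let $p$ be a substitution over $k$ and $f\in T$; we show $f(p)\in T_k$. By Lemma~\ref{lem:lin}(a),(b), $f$ is a sum of polynomials obtained from multilinear elements of $T$ by identifying variables, so we may assume $f$ multilinear. Expanding the polynomials $p(x_i)$ in the basis $(\alpha_s)$ writes $f(p)$ as a $k$-linear combination of values of $f$ under substitutions over $F$, and these lie in $T$.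

(b) The inclusion ``$\supseteq$'' is Lemma~\ref{lem:lin}(d). If $\sum\alpha_sf_s$ vanishes on $R\otimes k$, then $\sum f_s(r)\otimes\alpha_s=0$ for arguments $r$ in $R$, so each $f_s$ vanishes on $R$.

(c) Choose a basis of $C_k$, containing $1$ if $C_k$ is unital. The finitely many structure constants and matrix entries of the elements of $\Gamma$ lie in a finite extension $L$ of $F$. The $L$-span $C$ of the basis is a $\Gamma$-subalgebra of $C_k$ over $F$, of finite dimension over $F$, and it spans $C_k$ over $k$. By Lemma~\ref{lem:lin}(d) and (a), $\operatorname{Id}_F(C)=\operatorname{Id}_F(C_k)=T_k\cap F\langle X;\Gamma\rangle=T$.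

In the graded setting the proofs are the same; in (c) take a homogeneous basis (the unit has degree $1$) and the matrix of $*$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:equiv} for $\Gamma$-algebras}\label{sec:gamma}

(2)$\Rightarrow$(1): a finite-dimensional algebra is finitely generated and satisfies a standard polynomial.

(1)$\Rightarrow$(3): if $a_1,\dots,a_r$ generate $A$ as a $\Gamma$-algebra, the finitely many $\gamma(a_i)$ generate it as an algebra. By Kemer's theorem there is a finite-dimensional $E$ whose ordinary identities hold in $A$, and so lie in $T$.

(3)$\Rightarrow$(4): take $n=\dim E+1$.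

(4)$\Rightarrow$(3): a polynomial alternating in $n+1$ variables alternates in $n$ of them, so we may assume $n\ge2$. The set $T_{\mathrm{ord}}=T\cap F\langle X\rangle$ is a T-ideal for the trivial group, since endomorphisms of $F\langle X\rangle$ extend to substitutions. By Lemma~\ref{lem:few}(b) with trivial group and $m=n-1$, it is the ideal of identities of an algebra with $n-1$ generators, which is a PI-algebra because $s_n\in T_{\mathrm{ord}}$. Kemer's theorem gives a finite-dimensional $E$ whose identities lie in $T_{\mathrm{ord}}$.

(3)$\Rightarrow$(2): by Lemma~\ref{lem:scalars}(a), and (b) for the trivial group, $T_k$ is a T-ideal that contains all ordinary identities of $E\otimes_Fk$. By Lemma~\ref{lem:induced} and Theorem~\ref{thm:contain}, $T_k=\operatorname{Id}_k(C_k)$ with $C_k$ finite-dimensional. Apply Lemma~\ref{lem:scalars}(c). \qed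

\subsection{Gradings as group actions}\label{sec:dual}

Let $G$ be finite abelian and $\widehat G=\operatorname{Hom}(G,k^*)$. Since $k$ is algebraically closed of characteristic zero, $|\widehat G|=|G|$, the matrix $(\psi(g))_{\psi,g}$ is invertible, and $\sum_g\psi(g)=0$ for $\psi\ne1$. If $A$ is a $G$-graded $k$-algebra, then $\psi(a)=\psi(g)a$ for $a\in A_g$ defines an action of $\widehat G$ by automorphisms. Conversely, given such an action, the operators $|G|^{-1}\sum_\psi\psi(g)^{-1}\psi$ ($g\in G$) are the projections onto the spaces $A_g=\{a:\psi(a)=\psi(g)a\text{ for all }\psi\}$, which form a grading. A linear map preserves all $A_g$ if and only if it commutes with $\widehat G$, and a subspace is graded if and only if it is $\widehat G$-invariant. Let $\Gamma=\widehat G\times\{1,*\}$ with $\chi(\widehat G)=1$ and $\chi(*)=-1$. Then $G$-graded $k$-algebras with graded involution are the same as $\Gamma$-algebras over $k$, and graded homomorphisms commuting with $*$ are the same as $\Gamma$-homomorphisms.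

Let $X=\{x_1,x_2,\dots\}$. In $k\langle X;\Gamma\rangle$ put $x_{i,g}=|G|^{-1}\sum_\psi\psi(g)^{-1}x_i^\psi$, the component of $x_i$ of degree $g$. By invertibility of the character matrix, the elements $x_{i,g},x_{i,g}^*$ ($g\in G$) form a basis of the span of the $x_i^\gamma$ ($\gamma\in\Gamma$), and both have degree $g$. So $k\langle X;\Gamma\rangle=k\langle X^{G,*}\rangle$ as graded algebras with involution, and $x_i=\sum_gx_{i,g}$. Evaluations are the graded $*$-substitutions, since both are the $\Gamma$-homomorphisms from this algebra. Therefore $\operatorname{Id}=\operatorname{Id}^{gi}$ over $k$, T-ideals are $gi$T-ideals, and an ordinary polynomial $f$ is $f(\sum_gx_{1,g},\dots)$.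

\begin{proof}[Proof of the graded form of Theorem~\ref{thm:equiv}]
Let $\iota\colon F\langle X\rangle\to F\langle X^{G,*}\rangle$ be the homomorphism $x_i\mapsto\sum_gx_{i,g}$ and $T_{\mathrm{ord}}=\iota^{-1}(T)$. Conditions (3) and (4) are statements about $T_{\mathrm{ord}}$, and if $T=\operatorname{Id}^{gi}(A)$, then $T_{\mathrm{ord}}$ is the ideal of ordinary identities of $A$. The implications (2)$\Rightarrow$(1)$\Rightarrow$(3)$\Rightarrow$(4) are proved as in Section~\ref{sec:gamma}; in (1), however ``finitely generated'' is understood, the homogeneous components of the generators and their images under $*$ form a finite set that generates $A$ as an algebra, because the subalgebra it generates is graded and $*$-invariant. For (4)$\Rightarrow$(3) we need that $T_{\mathrm{ord}}$ is stable under substitutions $x_i\mapsto p_i\in F\langle X\rangle$. Let $\theta$ be the graded endomorphism commuting with $*$ that sends $x_{i,g}$ to the component of degree $g$ of $\iota(p_i)$. Then $\theta\iota(x_i)=\iota(p_i)$, so $\iota(f(p))=\theta\iota(f)\in T$ for $f\in T_{\mathrm{ord}}$. The argument of Section~\ref{sec:gamma} now applies. For (3)$\Rightarrow$(2),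 $T_k$ is a $gi$T-ideal over $k$ that contains $\iota(f)$ for all identities $f$ of $E\otimes_Fk$, by Lemma~\ref{lem:scalars}(a),(b). Under the translation above it is a T-ideal of $k\langle X;\Gamma\rangle$ containing the ordinary identities of $E\otimes_F k$. Lemma~\ref{lem:induced} and Theorem~\ref{thm:contain} give $T_k=\operatorname{Id}^{gi}(C_k)$ with $C_k$ finite-dimensional over $k$, and the graded form of Lemma~\ref{lem:scalars}(c) descends $C_k$ to $F$. The descent is made in the language of gradings because $F$ need not contain the values of the characters.
\end{proof}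

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first statement is (1)$\Rightarrow$(2) for $T=\operatorname{Id}^{gi}(A)$. Let $A\ne0$ be unital and $A_k=A\otimes_Fk$. By Lemma~\ref{lem:scalars}(b) and the preceding proof, $\operatorname{Id}(A_k)=T_k=\operatorname{Id}(C_k)$ with $C_k$ a finite-dimensional $\Gamma$-algebra over $k$. We show that $C_k^\#$ has the same identities; Lemma~\ref{lem:scalars}(c) then gives a unital $C$. We have $\operatorname{Id}(C_k^\#)\subseteq\operatorname{Id}(C_k)$. Let $f\in T_k$ be multilinear. It suffices to evaluate $f$ at elements of $C_k\cup\{1\}$. Let $f'$ be obtained from $f$ by deleting the symbols $x^\gamma$ for the variables $x$ with value $1$. The unit of $A_k$ is fixed by $\Gamma$, so the values of $f'$ in $A_k$ are values of $f$ and vanish. If some variable remains, then $f'\in\operatorname{Id}(A_k)=\operatorname{Id}(C_k)$. If none remains, $f'$ is a scalar $c$ with $c\cdot1=0$ in $A_k\ne0$, so $c=0$. In both cases the value of $f$ in $C_k^\#$ is $0$.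
\end{proof}

\begin{remark}
Let $\tau$ be an automorphism of $G$ with $\tau^2=1$, for instance $\tau(g)=g^{-1}$, and consider involutions with $(A_g)^*=A_{\tau(g)}$; the variable $x_{i,g}^*$ then has degree $\tau(g)$. Over $k$, for $a\in A_g$ we have $\psi(a^*)=\psi(\tau(g))a^*$ for all $\psi$ if and only if $a^*\in A_{\tau(g)}$, so the condition is equivalent to the relations $*\,\psi\,*=\psi\circ\tau$. These structures are therefore the $\Gamma$-algebras for $\Gamma=\widehat G\rtimes\mathbb Z/2$, with $\chi$ trivial on $\widehat G$ and $\chi(*)=-1$. Theorem~\ref{thm:contain} holds for every finite $\Gamma$, and the arguments of this section apply without further change.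
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kemer}
Kemer, \emph{Ideals of identities of associative algebras}, AMS, 1991.

\bibitem{Sviridova}
Irina Sviridova, \emph{Identities of finitely generated graded algebras with involution}, arXiv:1410.2222 (2014).

\end{thebibliography}
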